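\title{Uniqueness of normalized solutions of negative energy for a quasi-linear Schr\"odinger equation in $\mathbb{R}^3$}

\begin{abstract}
We study positive radial decreasing solutions of $-\Delta u-u\Delta u^2+\lambda u=u^p$ in $\mathbb{R}^3$ with $\lambda>0$. For $1<p<\frac{13}{3}$ we prove that a solution with prescribed $L^2$ norm and nonpositive energy is unique up to translation, which establishes a conjecture posed by Caliari and Squassina. For $1<p<5$ the solutions form a single branch $\lambda\mapsto u_\lambda$. The main step is that the ratio $\int u_\lambda^2|\nabla u_\lambda|^2/\int|\nabla u_\lambda|^2$ is strictly increasing along the branch; this forces the mass to increase wherever the energy is nonpositive. We also determine the masses for which a solution of negative energy exists, and show that the energy hypothesis cannot be dropped when $\frac73<p<\frac{13}{3}$.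
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Let $1<p<5$, let
\[
X=\Big\{u\in H^1(\mathbb{R}^3):\ \int_{\mathbb{R}^3}u^2|\nabla u|^2\,dx<\infty\Big\},
\]
and for $u\in X$ define the energy
\[
\mathcal{E}(u)=\frac12\int_{\mathbb{R}^3}(1+2u^2)|\nabla u|^2\,dx-\frac1{p+1}\int_{\mathbb{R}^3}|u|^{p+1}\,dx .
\]
We call $\|u\|_2^2=\int u^2$ the \emph{mass} of $u$; integrals without a domain are over $\mathbb{R}^3$. For $\lambda>0$ we consider the quasi-linear equation
\begin{equation}\label{eq:main}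
-\Delta u-u\Delta u^2+\lambda u=u^p\qquad\text{in }\mathbb{R}^3 .
\end{equation}
Since $-\Delta u-u\Delta u^2=-\operatorname{div}\big((1+2u^2)\nabla u\big)+2u|\nabla u|^2$, a \emph{solution} of \eqref{eq:main} means a function $u\in X$, $u>0$, with
\begin{equation}\label{eq:weak}
\int (1+2u^2)\nabla u\cdot\nabla\varphi+2u|\nabla u|^2\varphi+\lambda u\varphi-u^p\varphi=0\qquad\text{for all }\varphi\in C_c^\infty(\mathbb{R}^3).
\end{equation}
\emph{Radial} means radial about some point, called the center, and \emph{decreasing} means nonincreasing in the distance to the center; the solutions turn out to be strictly decreasing.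

The left side of \eqref{eq:weak} is the derivative of $\mathcal{E}(u)+\frac\lambda2\|u\|_2^2$ in the direction $\varphi$. So \eqref{eq:main} is the Euler--Lagrange equation of $\mathcal{E}$ under the constraint $\|u\|_2^2=c$, and $\lambda$ is the Lagrange multiplier. If the mass $c$ is prescribed, $\lambda$ is one of the unknowns. Uniqueness then has two parts: uniqueness for each fixed $\lambda$, and injectivity of the mass as a function of $\lambda$. The second part is the subject of this paper.

Two exponents govern the answer. Under the mass-preserving dilation $u_t(x)=t^{3/2}u(tx)$,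
\[
\mathcal{E}(u_t)=\frac{t^2}2\int|\nabla u|^2+t^5\int u^2|\nabla u|^2-\frac{t^{3(p-1)/2}}{p+1}\int|u|^{p+1},
\]
and the last power equals $t^2$ for $p=\frac73$ and $t^5$ for $p=\frac{13}3$.

The simplest case is the semilinear one: delete $u\Delta u^2$ from \eqref{eq:main} and the middle term from the energy, and call the new energy $\mathcal{E}_0$. Let $Q_p$ be the positive radial solution of $-\Delta Q+Q=Q^p$ that tends to $0$ at infinity (it exists and is unique; see Proposition~\ref{prop:gs}). Then $\lambda^{1/(p-1)}Q_p(\sqrt\lambda\,x)$ solves the equation with multiplier $\lambda$, its mass is $\lambda^{(7-3p)/(2p-2)}\|Q_p\|_2^2$, and its energy is a positive multiple of $\mathcal{E}_0(Q_p)$. With $A=\int|\nabla Q_p|^2$, $M=\int Q_p^2$, $N=\int Q_p^{p+1}$, testing the equation with $Q_p$ gives $A+M=N$, and Proposition~\ref{prop:gs}(i) gives $\frac12A=3\big(\frac N{p+1}-\frac M2\big)$. Eliminating $M$ and $N$ yields $\mathcal{E}_0(Q_p)=\frac{3p-7}{6(p-1)}A$. So in the semilinear case the mass is increasing in $\lambda$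 exactly when the energy is negative, namely for $p<\frac73$.

In \eqref{eq:main} the same substitution $u=\lambda^{1/(p-1)}U(\sqrt\lambda\,x)$ leaves the factor $\lambda^{2/(p-1)}$ in front of the quasi-linear term, so the solutions for different $\lambda$ are no longer rescalings of one function. One expects semilinear behavior for small $\lambda$, while for large $\lambda$ the quasi-linear term should dominate and $\frac{13}3$ should take over the role of $\frac73$. For $\frac73<p<\frac{13}3$ the mass should then tend to infinity at both ends of the branch, so that uniqueness for a prescribed mass needs a further hypothesis. The semilinear case suggests the sign of the energy. The following conjecture was posed in \cite{CS}.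

\medskip
\noindent\textbf{Conjecture.} \emph{Let $1<p<\frac{13}3$ and $c>0$. Let $u_1,u_2\in X$ be positive radial decreasing solutions of \eqref{eq:main} with $\lambda=\lambda_1>0$ and $\lambda=\lambda_2>0$, respectively, such that $\mathcal{E}(u_i)<0$ and $\|u_i\|_2^2=c$ for $i=1,2$. Then $\lambda_1=\lambda_2$ and $u_2=u_1(\cdot+\xi)$ for some $\xi\in\mathbb{R}^3$.}

\subsection{Results}

\begin{theorem}\label{thm:A}
The conjecture holds, also with $\mathcal{E}(u_i)<0$ replaced by $\mathcal{E}(u_i)\le0$.
\end{theorem}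

The second theorem describes the branch of solutions.

\begin{theorem}\label{thm:B}
Let $1<p<5$. For every $\lambda>0$, equation \eqref{eq:main} has exactly one positive radial decreasing solution $u_\lambda\in X$ centered at $0$. Put $m(\lambda)=\|u_\lambda\|_2^2$.
\begin{enumerate}
\item[(1)] The function $\lambda\mapsto\int u_\lambda^2|\nabla u_\lambda|^2\big/\int|\nabla u_\lambda|^2$ is strictly increasing, and $m'(\lambda)>0$ whenever $\mathcal{E}(u_\lambda)\le0$.
\item[(2)] Let $p<\frac{13}3$. If $p\le\frac73$, put $\lambda_*=0$; then $\mathcal{E}(u_\lambda)<0$ for all $\lambda>0$. If $p>\frac73$, there is $\lambda_*\in(0,\infty)$ such that $\mathcal{E}(u_\lambda)<0$ if and only if $\lambda>\lambda_*$. On $(\lambda_*,\infty)$ the function $m$ is an increasing bijection onto $(c_*,\infty)$, where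
\[
c_*=0\ \text{ if }p<\tfrac73,\qquad c_*=\|Q_{7/3}\|_2^2\ \text{ if }p=\tfrac73,\qquad c_*=m(\lambda_*)\ \text{ if }p>\tfrac73 .
\]
Thus a positive radial decreasing solution with mass $c$, some $\lambda>0$ and negative energy exists if and only if $c>c_*$, and it is then unique up to translation. Along this family $d\mathcal{E}/dc=-\lambda/2$, so $\mathcal{E}$ is strictly decreasing and strictly concave in $c$.
\item[(3)] If $\frac73<p<\frac{13}3$, then for every $c>c_*$ there is also a positive radial decreasing solution of mass $c$ with $\mathcal{E}>0$. So the energy hypothesis in the conjecture cannot be dropped.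
\end{enumerate}
\end{theorem}

\subsection{Outline}
Let $R\in(0,1)$ be the share of the quasi-linear term in the kinetic energy,
\begin{equation}\label{eq:Rdef}
R=\frac{2\int u_\lambda^2|\nabla u_\lambda|^2}{\int(1+2u_\lambda^2)|\nabla u_\lambda|^2},
\end{equation}
and let $s=\frac32R$. Integral identities (Section~\ref{sec:identities}) show that $\mathcal{E}(u_\lambda)\le0$ if and only if $s\ge\frac{3p-7}4$, and that $m'(\lambda)$ has the sign of $\dot s+\big(s-\frac{3p-7}4\big)\big(s+\frac{5-p}4\big)$, where the dot is a positive multiple of $d/d\lambda$. In the semilinear case $s\equiv0$, and we recover the dichotomy above. Once $\dot s>0$ is known, the set where the energy is nonpositive is an interval and $m'>0$ on it, which is Theorem~\ref{thm:A}. The core of the paper is therefore the inequality $\dot R>0$. Section~\ref{sec:idea} proves it by hand in dimension one and identifies what has to be shown in dimension three: the concavity of one function $S(r)$. Sections~\ref{sec:gs} and~\ref{sec:lin} construct the branch,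 Sections~\ref{sec:cov}--\ref{sec:concave} prove $\dot R>0$, and Section~\ref{sec:proofs} completes the proofs.

\section{The kinetic ratio as an average over levels}\label{sec:idea}

\subsection{Removing the quasi-linear term}
The kinetic energy density $(1+2u^2)|\nabla u|^2$ is the square of the gradient of a function of $u$. We take that function as the new unknown. For $\theta\ge0$ let
\[
\sigma=\sqrt{1+2\theta U^2},\qquad F_\theta(U)=\int_0^U\sqrt{1+2\theta\tau^2}\,d\tau,\qquad f_\theta=F_\theta^{-1},
\]
so that $F_\theta$ and $f_\theta$ are odd increasing diffeomorphisms of $\mathbb{R}$ and $f_\theta'=1/\sigma$. Write $F=F_1$, $f=f_1$. For $(p,\theta)$ in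
\[
\Pi=(1,5)\times[0,\infty)
\]
define the odd function $g=g_{p,\theta}$ and its primitive $G=G_{p,\theta}$ by
\begin{equation}\label{eq:g}
g(v)=\frac{U^p-U}{\sigma},\qquad G(v)=\int_0^vg=\frac{U^{p+1}}{p+1}-\frac{U^2}2,\qquad U=f_\theta(v),\quad v\ge0;
\end{equation}
the formula for $G$ follows from $dv=\sigma\,dU$. Throughout, $U$ and $v$ are related by $v=F_\theta(U)$, both as numbers and as functions of $x$.

For a positive $C^2$ function $U$ we have $\nabla v=\sigma\nabla U$ and $\Delta v=\sigma\Delta U+\frac{2\theta U}\sigma|\nabla U|^2$, hence $\sigma\Delta v=\Delta U+\theta U\Delta U^2$. Therefore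
\begin{equation}\label{eq:equiv}
-\Delta U-\theta U\Delta U^2+U=U^p\quad\Longleftrightarrow\quad-\Delta v=g_{p,\theta}(v).
\end{equation}
Substituting $u(x)=\lambda^{1/(p-1)}U(\sqrt\lambda\,x)$ into \eqref{eq:main} and dividing by $\lambda^{p/(p-1)}$ shows that $u$ solves \eqref{eq:main} if and only if $U$ solves \eqref{eq:equiv} with
\[
\theta=\lambda^{2/(p-1)} .
\]
A dot will always denote $\theta\,\partial_\theta=\frac{p-1}2\lambda\,\partial_\lambda$ at fixed $p$.

A second normalization is useful. Since $\sqrt\theta\,F_\theta(U)=F(\sqrt\theta\,U)$, the function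
\begin{equation}\label{eq:calV}
\mathcal{V}=\sqrt\theta\,v=F(\sqrt\theta\,U)=F\big(u(\cdot/\sqrt\lambda)\big)
\quad\text{solves}\quad
-\Delta\mathcal{V}=\big[\lambda^{-1}f(\mathcal{V})^p-f(\mathcal{V})\big]f'(\mathcal{V}).
\end{equation}
With
\[
H(t)=\frac{2f(t)^2}{1+2f(t)^2},
\]
which is smooth and strictly increasing on $(0,\infty)$, the ratio \eqref{eq:Rdef} becomes
\begin{equation}\label{eq:RH}
R=\frac{\int H(\mathcal{V})|\nabla\mathcal{V}|^2}{\int|\nabla\mathcal{V}|^2},
\end{equation}
because $|\nabla F(u)|^2=(1+2u^2)|\nabla u|^2$ and a dilation changes numerator and denominator by the same factor. In the variable $\mathcal{V}$ the function $H$ does not depend on the parameter. The variable $v$ has the complementary merit that its equation has a limit as $\theta\to0$, namely $-\Delta v+v=v^p$. We use both.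

\subsection{Dimension one}
Formula \eqref{eq:RH} says that $R$ is an average of the increasing function $H$ over the levels of $\mathcal{V}$. To prove that $R$ increases with $\lambda$ one should show that the weight moves toward higher levels. On the line this can be done explicitly.

Let $\mathcal{V}$ be an even positive solution of the equation in \eqref{eq:calV} on $\mathbb{R}$, strictly decreasing for $r>0$, with $\mathcal{V},\mathcal{V}_r\to0$ at infinity. Multiplying the equation by $\mathcal{V}_r$ and integrating from infinity gives $|\mathcal{V}_r|=\varpi_\lambda(\mathcal{V})$, where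
\[
\varpi_\lambda(t)=f(t)\sqrt{1-\frac{y(t)}\lambda},\qquad y(t)=\frac{2f(t)^{p-1}}{p+1}.
\]
The top level $t_\lambda=\mathcal{V}(0)$ is determined by $\mathcal{V}_r(0)=0$, that is, $y(t_\lambda)=\lambda$. With $t=\mathcal{V}(r)$ as the variable of integration,
\[
R=\frac{\int_0^\infty H(\mathcal{V})\mathcal{V}_r^2\,dr}{\int_0^\infty\mathcal{V}_r^2\,dr}=\int_0^{\infty}H(t)\,\pi_\lambda(t)\,dt,
\]
where $\pi_\lambda$ is the probability density proportional to $\varpi_\lambda$ on $(0,t_\lambda)$ and zero elsewhere. Let $\lambda_1<\lambda_2$. Then $t_{\lambda_1}<t_{\lambda_2}$, and $(\varpi_{\lambda_2}/\varpi_{\lambda_1})^2=\frac{1-y/\lambda_2}{1-y/\lambda_1}$ is strictly increasing on $(0,t_{\lambda_1})$ and tends to $+\infty$ at $t_{\lambda_1}$, since its derivative in $y$ has the sign of $\frac1{\lambda_1}-\frac1{\lambda_2}$. Hence $\pi_{\lambda_2}-\pi_{\lambda_1}$, which has integral zero, is negative on some $(0,t_0)$ and positive on $(t_0,t_{\lambda_2})$. Therefore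
\[
R(\lambda_2)-R(\lambda_1)=\int_0^{t_{\lambda_2}}\big(H(t)-H(t_0)\big)\big(\pi_{\lambda_2}-\pi_{\lambda_1}\big)\,dt>0 .
\]
The mechanism is that the weight of a level grows with $\lambda$ at a relative rate that is larger for higher levels.

\subsection{Dimension three}
In $\mathbb{R}^3$ the term $\frac2r\mathcal{V}_r$ destroys the first integral, and the weight is no longer explicit. Its rate of growth can still be expressed through the linearized problem. Let $r(\theta,t)$ be the radius at which $\mathcal{V}=t$. Then $\int H(\mathcal{V})|\nabla\mathcal{V}|^2=4\pi\int H(t)\,r^2|\partial_tr|^{-1}dt$, so the weight of the level $t$ is $r^2/|\partial_tr|$. Differentiating $\mathcal{V}(\theta,r(\theta,t))=t$ gives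
\[
\dot r=-Sr,\qquad S=\frac{\dot{\mathcal{V}}}{r\mathcal{V}_r},
\]
so $-S$ is the relative velocity of the level sphere. Differentiating in $t$ gives $\partial_t\dot r=-(rS)'\,\partial_tr$, where the prime is $d/dr$. The relative growth rate of the weight is thus
\[
\Xi=2\,\frac{\dot r}r-\frac{\partial_t\dot r}{\partial_tr}=-2S+(rS)'=rS'-S .
\]
As a test, if the family consists of dilates of one function, then $S$ and $\Xi$ are constant in $r$ and $R$ does not move. In general $\Xi'=rS''$, and higher levels lie at smaller radii. So higher levels gain weight faster precisely when $S$ is \emph{concave}. This computation serves only as a guide; Lemma~\ref{lem:cov} is its rigorous form. We prove $S''<0$ in three steps: the sign of $S$ at infinity (Section~\ref{sec:tail}), the inequality $S'>0$ (Section~\ref{sec:wronski}), and concavity (Section~\ref{sec:concave}).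

\section{The ground state}\label{sec:gs}

A \emph{radial ground state} of $-\Delta v=g(v)$ in $\mathbb{R}^3$ is a positive $C^2$ solution, radial about $0$, that tends to $0$ at infinity. We identify a radial function with a function of $r=|x|$ and write $z_r$ or $z'$ for its derivative. A smooth radial function is a smooth even function of $r$, with $\Delta z=z''+\frac2rz'=\frac1r(rz)''$ for $r>0$ and $\Delta z(0)=3z''(0)$.

\subsection{Three tools}

\begin{theorem}[Berestycki--Lions \cite{BL}]\label{thm:BL}
Let $g$ be continuous and odd, with $g(t)/t\to-1$ as $t\to0$ and $g(t)/t^5\to0$ as $t\to\infty$, and let $G=\int_0g$ be positive somewhere. Then $\inf\{\int|\nabla z|^2:z\in H^1(\mathbb{R}^3),\ \int G(z)=1\}$ is attained at a positive radial nonincreasing function, and a dilate $v$ of it is a $C^2$ solution of $-\Delta v=g(v)$ tending to $0$ at infinity.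
\end{theorem}

\begin{theorem}[Serrin--Tang {\cite[Theorem 1, case $m=2<n=3$]{ST}}]\label{thm:ST}
Let $g$ be continuous on $(0,\infty)$, $g\le0$ on $(0,b]$, $g>0$ on $(b,\infty)$, $g\in C^1(b,\infty)$, and let $tg'(t)/g(t)$ be nonincreasing on $(b,\infty)$. Then $-\Delta v=g(v)$ in $\mathbb{R}^3$ has at most one radial ground state.
\end{theorem}

The third tool is a case of Levinson's theorem on the asymptotic integration of linear equations.

\begin{lemma}\label{lem:lev}
Let $\varepsilon$ be continuous on $[0,\infty)$ with $\int_0^\infty|\varepsilon|<\infty$. Then $\zeta''=(1+\varepsilon(r))\zeta$ has solutions $\zeta_\pm\sim e^{\pm r}$ with $\zeta_\pm'\sim\pm e^{\pm r}$ as $r\to\infty$, and $\zeta_+'\zeta_--\zeta_+\zeta_-'=2$.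
\end{lemma}

\begin{proof}
Choose $r_*$ with $\int_{r_*}^\infty|\varepsilon|<\frac12$. For $n=e^r\zeta_-$ solve $n(r)=1+\frac12\int_r^\infty(1-e^{-2(\tau-r)})\varepsilon(\tau)n(\tau)\,d\tau$ by contraction in the bounded continuous functions on $[r_*,\infty)$. Then $n>0$, $n\to1$, $n'\to0$, and $\zeta_-$ solves the equation. Put $\zeta_+=2\zeta_-\int_{r_*}^r\zeta_-^{-2}$. Then $\zeta_+'\zeta_--\zeta_+\zeta_-'=2$, $\zeta_+\sim e^r$, and $\zeta_+'=(2+\zeta_+\zeta_-')/\zeta_-\sim e^r$. Both solutions extend to $[0,\infty)$.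
\end{proof}

We also use interior elliptic regularity in the following form: if $-\Delta z=h$ weakly with $h\in L^q_{loc}$, $1<q<\infty$, then $z\in W^{2,q}_{loc}$; if $h\in C^{j,\alpha}_{loc}$, $0<\alpha<1$, then $z\in C^{j+2,\alpha}_{loc}$. Finally, $H^2(\mathbb{R}^3)$ embeds continuously in the space $C_0$ of continuous functions vanishing at infinity.

\subsection{The nonlinearity}
Fix $(p,\theta)\in\Pi$. Since $d\sigma/dU=2\theta U/\sigma$ and $d/dv=\sigma^{-1}d/dU$,
\begin{equation}\label{eq:gprime}
g'(v)=\frac{p|U|^{p-1}-1}{\sigma^2}-\frac{2\theta U^2(|U|^{p-1}-1)}{\sigma^4}.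
\end{equation}
So $g\in C^1(\mathbb{R})$, $g'(0)=-1$, and $g\in C^\infty(0,\infty)$. The only positive zero of $g$ is $b=F_\theta(1)$; $g<0$ for $0<U<1$ and $g>0$ for $U>1$. Theorem~\ref{thm:ST} asks for the monotonicity of $vg'/g$. To compute this quotient we compare $v$ with the explicit function $U\sigma$: for $U>0$ put
\[
k=\frac v{U\sigma},\qquad\ell=1-\frac k{\sigma^2},\qquad K=\frac{vg'}g\quad(U\ne1).
\]

\begin{lemma}\label{lem:nl}
\begin{enumerate}
\item[(a)] $0<k\le1$ and $k$ is nonincreasing in $U$; $0\le\ell<1$ and $\ell$ is nondecreasing in $U$.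
\item[(b)] For $U\ne1$,
\begin{equation}\label{eq:K}
K=k\Big[\frac1{\sigma^2}+\frac{p-1}{1-U^{1-p}}\Big].
\end{equation}
On $U>1$, $K$ is strictly decreasing in $U$, and $K\to+\infty$ as $U\downarrow1$.
\item[(c)] $vg'-g>0$ for $0<U\le1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $dv/dU=\sigma$ and $d(U\sigma)/dU=(1+4\theta U^2)/\sigma>0$. Hence $k(U)$ is the average over $(0,U)$ of $\frac{1+2\theta\tau^2}{1+4\theta\tau^2}$ with respect to the positive measure $d\big(\tau\sqrt{1+2\theta\tau^2}\big)$. The averaged function is nonincreasing with values in $(0,1]$, so the same holds for $k$, and then for $k/\sigma^2$.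

(b) From $v=kU\sigma$ and \eqref{eq:gprime},
\[
K=\frac{k\sigma^2g'}{U^{p-1}-1}=k\Big[\frac{pU^{p-1}-1}{U^{p-1}-1}-\frac{2\theta U^2}{\sigma^2}\Big],
\]
and $\frac{pU^{p-1}-1}{U^{p-1}-1}=1+\frac{p-1}{1-U^{1-p}}$, $1-\frac{2\theta U^2}{\sigma^2}=\frac1{\sigma^2}$. For $U>1$ the bracket in \eqref{eq:K} is positive, strictly decreasing, and unbounded at $U=1$.

(c) For $U<1$ we have $K<k/\sigma^2\le1$ and $g<0$, so $vg'-g=g(K-1)>0$. At $U=1$, $g=0$ and $g'=(p-1)/\sigma^2>0$.
\end{proof}

\subsection{Existence, uniqueness, and decay}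
For $z\in H^1(\mathbb{R}^3)$ let $T(z)=\frac12\int|\nabla z|^2$ and $P(z)=\int G(z)$.

\begin{proposition}\label{prop:gs}
For each $(p,\theta)\in\Pi$ the equation $-\Delta v=g_{p,\theta}(v)$ has exactly one radial ground state $v=v_{p,\theta}$. Let $U=f_\theta(v)$ and $\omega=rv_r$.
\begin{enumerate}
\item[(i)] $v$ minimizes $T/P^{1/3}$ on $\{z\in H^1:P(z)>0\}$, and $T(v)=3P(v)$.
\item[(ii)] $v\in C^\infty(\mathbb{R}^3)$, $I:=\frac12v_r^2+G(v)>0$ on $[0,\infty)$, $U(0)>1$, $v_{rr}(0)=-\frac13g(v(0))<0$, and $v_r<0$ for $r>0$. In particular there is exactly one $r_b>0$ with $U(r_b)=1$; $g(v)>0$ on $[0,r_b)$ and $g(v)<0$ on $(r_b,\infty)$.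
\item[(iii)] The functions $-g(v)/v-1$ and $-g'(v)-1$ decay exponentially, and there is $a>0$ with
\[
rv\sim ae^{-r},\qquad(rv)'\sim-ae^{-r},\qquad\omega\sim-ae^{-r},\qquad\omega_r=-v_r-rg(v)=O(e^{-r}).
\]
\end{enumerate}
\end{proposition}

\begin{proof}
Theorem~\ref{thm:BL} applies: $G>0$ for large $v$, and as $v\to\infty$ we have $g=v^p-v$ with $p<5$ if $\theta=0$, while for $\theta>0$ $v$ is of order $U^2$ and $g=O(U^{p-1})=O(v^{(p-1)/2})$. Theorem~\ref{thm:ST} applies by Lemma~\ref{lem:nl}(b). So there is exactly one radial ground state, and it is the dilated minimizer of Theorem~\ref{thm:BL}.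

(i) Under $z\mapsto z(\cdot/t)$, $T$ is multiplied by $t$ and $P$ by $t^3$, so $T/P^{1/3}$ is invariant and $v$ minimizes it. Differentiating the logarithm gives $T'(v)=\frac{T(v)}{3P(v)}P'(v)$ on $C_c^\infty$, while the equation says $T'(v)=P'(v)$, and $T'(v)\ne0$. Hence $T(v)=3P(v)$.

(ii) Smoothness follows by bootstrapping, since $v>0$ and $g\in C^\infty(0,\infty)$. From $v_{rr}+\frac2rv_r+g(v)=0$ we get $I_r=-\frac2rv_r^2\le0$. As $G(v)\to0$, the function $I$ is bounded below and has a limit, so $v_r^2$ has a limit, and this limit is $0$ because $v$ is bounded. Thus $I(r)=\int_r^\infty\frac2\tau v_r^2\,d\tau$, which is positive since $v$ is not constant on $[r,\infty)$. At any point with $v_r=0$ we have $G(v)=I>0$, hence $U>1$ and $g(v)>0$. At $r=0$ this gives $U(0)>1$ and $3v_{rr}(0)=-g(v(0))<0$, so $v_r<0$ for small $r>0$. At a first zero $r>0$ of $v_r$ we would have $v_{rr}\ge0$, but also $v_{rr}=-g(v)<0$.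

(iii) Choose $r_*$ with $-g(v)/v\ge\frac12$ for $r\ge r_*$. The function $E=e^{-r/\sqrt2}/r$ satisfies $\Delta E=\frac12E$. For large $C$, $z=v-CE$ satisfies $\Delta z\ge\frac12z$ for $r>r_*$, $z(r_*)\le0$, and $z\to0$; it cannot have a positive maximum, so $v\le CE$. Since $U/v=1+O(v^2)$ and $\sigma=1+O(v^2)$ as $v\to0$, formulas \eqref{eq:g} and \eqref{eq:gprime} show that $-g(v)/v-1$ and $-g'(v)-1$ are $O(v^{\min(p-1,2)})$; as $p>1$, they decay exponentially. Lemma~\ref{lem:lev} applies to $(rv)''=-\frac{g(v)}v\,rv$. As $rv$ is bounded and positive, $rv=a\zeta_-$ with $a>0$. Then $\omega=(rv)'-v\sim-ae^{-r}$, and $\omega_r=v_r+rv_{rr}=-v_r-rg(v)$.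
\end{proof}

All of $v$, $v_r$, $v_{rr}$, $\omega$, $\omega_r$ decay exponentially. This justifies the integrations by parts over $\mathbb{R}^3$ below and shows that $v$ lies in the space $H^2_{rad}$ of radial $H^2$ functions.

\subsection{Solutions of the quasi-linear equation}

\begin{proposition}\label{prop:corr}
Let $1<p<5$, $\lambda>0$, $\theta=\lambda^{2/(p-1)}$, $U=f_\theta(v_{p,\theta})$. Then $u_\lambda(x)=\lambda^{1/(p-1)}U(\sqrt\lambda\,x)$ is the only positive radial decreasing solution of \eqref{eq:main} in $X$ centered at $0$.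
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:gs}, $U$ is smooth, positive, strictly decreasing, and decays exponentially with its gradient. So $u_\lambda\in X$, and it solves \eqref{eq:main} by \eqref{eq:equiv}.

Conversely, let $u$ be such a solution. The point is that $u$ is only a weak solution, and that it could a priori be singular at the origin.

\emph{Away from the origin.} On $(0,\infty)$, $u$ is locally absolutely continuous with $u'\in L^2_{loc}$. Radial test functions supported away from $0$ give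
\[
\big(r^2(1+2u^2)u'\big)'=r^2\big(2uu'^2+\lambda u-u^p\big)\in L^1_{loc}(0,\infty)
\]
in the sense of distributions. So $r^2(1+2u^2)u'$ is continuous, hence $u'$ is; then the right side is continuous, $r^2(1+2u^2)u'\in C^1$, and $u\in C^2(0,\infty)$. By the computation leading to \eqref{eq:equiv}, $z=F(u)$ satisfies $-\Delta z=h:=(u^p-\lambda u)/\sqrt{1+2u^2}$ classically in $\mathbb{R}^3\setminus\{0\}$.

\emph{Integrability.} We have $u^2\in L^1$ and $\nabla(u^2)=2u\nabla u\in L^2$, so $u^2\in L^1\cap L^6$ by the Sobolev inequality. Hence $0<z\le u+u^2\in L^2$ and $|\nabla z|=\sqrt{1+2u^2}\,|\nabla u|\in L^2$, so $z\in H^1(\mathbb{R}^3)$. Since $p<5$, $|h|\le u^{p-1}+\lambda\le C(1+u^4)$, and $u\in L^{12}$ gives $h\in L^3_{loc}$.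

\emph{At the origin.} Let $\eta\in C_c^\infty$ equal $1$ near $0$, $\eta_\varepsilon=\eta(\cdot/\varepsilon)$, $\varphi\in C_c^\infty(\mathbb{R}^3)$. Testing with $\varphi(1-\eta_\varepsilon)$ gives $\int(1-\eta_\varepsilon)\nabla z\cdot\nabla\varphi-\int\varphi\nabla z\cdot\nabla\eta_\varepsilon=\int h\varphi(1-\eta_\varepsilon)$. As $\int|\nabla\eta_\varepsilon|^2=O(\varepsilon)$, the second term tends to $0$, and $-\Delta z=h$ weakly in $\mathbb{R}^3$. So $z\in W^{2,3}_{loc}\subset C^{0,\alpha}_{loc}$; then $u=f(z)$ and $h$ are locally H\"older continuous, and $z\in C^2(\mathbb{R}^3)$. Being decreasing and in $L^2$, $z$ tends to $0$. By \eqref{eq:calV}, $\theta^{-1/2}z(\cdot/\sqrt\lambda)$ is a radial ground state for $g_{p,\theta}$, so it equals $v_{p,\theta}$ and $u=u_\lambda$.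
\end{proof}

\section{The linearized operator and the branch}\label{sec:lin}

To differentiate the branch we need the operator $L=\Delta+g'(v)$ on radial functions, where $v=v_{p,\theta}$. From now on $g$, $g'$, $G$ are evaluated at $v(r)$ unless an argument is shown. Two images under $L$ are explicit:
\begin{equation}\label{eq:Lid}
L\omega=-2g,\qquad Lv=vg'-g .
\end{equation}
The first holds because $\omega=x\cdot\nabla v$ and $\Delta(x\cdot\nabla v)=2\Delta v+x\cdot\nabla\Delta v=-2g-g'\omega$. Let $w$ be the smooth radial solution of $Lw=0$ with $w(0)=1$; equivalently, $rw$ solves $y''=-g'y$, $y(0)=0$, $y'(0)=1$. For smooth radial $z$ and $0\le r_1<r_2$, Green's formula reads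
\begin{equation}\label{eq:green}
\int_{r_1}^{r_2}r^2\,w\,Lz\,dr=\big[r^2(wz'-w'z)\big]_{r_1}^{r_2}=\big[(rw)(rz)'-(rw)'(rz)\big]_{r_1}^{r_2}.
\end{equation}

\begin{lemma}\label{lem:w}
The function $w$ has exactly one zero $r_0$, $w<0$ on $(r_0,\infty)$, and there is $\beta>0$ with $rw\sim-\beta e^r$, $(rw)'\sim-\beta e^r$. The operator $L:H^2_{rad}\to L^2_{rad}$ is an isomorphism.
\end{lemma}

The number of zeros comes from the variational characterization of $v$: a minimizer under one constraint leaves room for one negative direction of the second variation. Minimality does not exclude a kernel. That $w$ grows rather than decays comes from the monotonicity of $K$.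

\begin{proof}
Let $q(z,h)=\int\nabla z\cdot\nabla h-g'zh$ and $q(z)=q(z,z)$; $q$ is continuous on $H^1$ since $g'$ is bounded.

\emph{$q\ge0$ on the hyperplane $\mathcal{H}=\{z\in H^1:\int gz=0\}$.} Let $z\in C_c^\infty\cap\mathcal{H}$. Then $T'(v)z=P'(v)z=0$, so the second derivative of $\ln T(v+tz)-\frac13\ln P(v+tz)$ at its minimum point $t=0$ is $\frac{\int|\nabla z|^2}{T}-\frac{\int g'z^2}{3P}=\frac{q(z)}T$, by $T=3P$. Thus $q(z)\ge0$. For general $z\in\mathcal{H}$ take $z_n\in C_c^\infty$ with $z_n\to z$ in $H^1$, fix $z_*\in C_c^\infty$ with $\int gz_*=1$, and use $z_n-(\int gz_n)z_*\to z$.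

\emph{$w$ has a zero.} By \eqref{eq:Lid}, $q(\omega)=-\int\omega L\omega=2\int x\cdot\nabla(G(v))=-6P(v)<0$. Suppose $w>0$ everywhere. For $z=wy\in C_c^\infty$ we have $|\nabla z|^2=w^2|\nabla y|^2+\nabla w\cdot\nabla(wy^2)$, and $\int\nabla w\cdot\nabla(wy^2)=\int g'w^2y^2$ since $Lw=0$. So $q(z)=\int w^2|\nabla y|^2\ge0$, and by density $q\ge0$ on $H^1$, a contradiction.

\emph{$w$ has only one zero.} The zeros of $w$ are simple and isolated. Suppose $r_0<r_1$ are the first two, and put $w_1=w1_{[0,r_0]}$, $w_2=w1_{[r_0,r_1]}$, both in $H^1_{rad}$. Integration by parts on the ball and on the annulus gives, for $h\in H^1_{rad}$ and $z=a_1w_1+a_2w_2$,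
\begin{equation}\label{eq:jumps}
q(z,h)=4\pi\big[(a_1-a_2)r_0^2w'(r_0)h(r_0)+a_2r_1^2w'(r_1)h(r_1)\big].
\end{equation}
Taking $h=z$ gives $q(z)=0$. Choose $(a_1,a_2)\ne0$ with $z\in\mathcal{H}$. The Cauchy--Schwarz inequality for the nonnegative form $q$ on $\mathcal{H}$ gives $q(z,h)=0$ for $h\in\mathcal{H}$, so $q(z,h)=\mu_0\int gh$ for all $h\in H^1_{rad}$ and some constant $\mu_0$. For $h$ supported in $\{r>r_1\}$ with $\int gh\ne0$ the left side vanishes, so $\mu_0=0$. Then \eqref{eq:jumps} vanishes for all $h$, which forces $a_2=0$ and $a_1=a_2$, a contradiction. As the zero $r_0$ is simple, $w<0$ on $(r_0,\infty)$.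

\emph{Growth.} By Lemma~\ref{lem:lev} with $\varepsilon=-g'-1$, $rw=-\beta\zeta_++\beta'\zeta_-$, and $\beta\ge0$ since $w<0$ near infinity. Suppose $\beta=0$, so that $rw,(rw)'=O(e^{-r})$. We test $w$ against the combination of the two functions in \eqref{eq:Lid} that vanishes at $r_0$: let $\tau=-\omega(r_0)/v(r_0)>0$ and $\varphi=\omega+\tau v$. For $r\ge r_b$, $L\varphi=-2g+\tau(vg'-g)>0$ by Lemma~\ref{lem:nl}(c). For $r<r_b$, $L\varphi=g[\tau(K-1)-2]$ with $g>0$, and by Lemma~\ref{lem:nl}(b) the bracket is strictly increasing in $r$ and tends to $+\infty$ as $r\uparrow r_b$. So there is $r_c\in[0,r_b)$ with $L\varphi<0$ for $r<r_c$ and $L\varphi>0$ for $r>r_c$. By \eqref{eq:green} and $w(r_0)=\varphi(r_0)=0$, we have $\int_0^{r_0}r^2wL\varphi\,dr=0$ with $w>0$ on $(0,r_0)$. Hence $L\varphi$ changes sign in $(0,r_0)$, that is, $r_c<r_0$. Then $w<0<L\varphi$ on $(r_0,\infty)$, so $\int_{r_0}^\infty r^2wL\varphi\,dr<0$; but by \eqref{eq:green} this integral equals $\lim_{r\to\infty}r^2(w\varphi'-w'\varphi)=0$.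

\emph{Isomorphism.} If $z\in H^2_{rad}$ and $Lz=0$, then $z$ is bounded, so $rz$ solves $y''=-g'y$ with $y(0)=0$, and $z$ is a multiple of $w\notin L^2$; thus $z=0$. The operator $\Delta-1:H^2_{rad}\to L^2_{rad}$ is an isomorphism, and multiplication by $1+g'(v)\in C_0$ is compact from $H^2$ to $L^2$ by Rellich's theorem. So $L$ is Fredholm of index $0$ and injective, hence bijective.
\end{proof}

The continuity argument in Section~\ref{sec:wronski} moves both $p$ and $\theta$ and starts at $\theta=0$. So we need continuity in both parameters, up to the edge $\theta=0$.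

\begin{lemma}\label{lem:branch}
The map $(p,\theta)\mapsto v_{p,\theta}\in H^2_{rad}$ is continuous on $\Pi$ and $C^1$ in $\theta$ (one-sided at $\theta=0$), and $\partial_\theta v=-L^{-1}[(\partial_\theta g)(v)]$ is continuous on $\Pi$ with values in $H^2_{rad}$. The functions $v$, $U$, $v_r$, $\partial_\theta v$ are continuous in $(p,\theta,r)\in\Pi\times[0,\infty)$, and $r_b$ is continuous on $\Pi$.
\end{lemma}

\begin{proof}
We use the implicit function theorem in this form. Let $\mathcal{F}(\pi,z)$ be a continuous map into a Banach space, with $\pi$ in a metric space and $z$ in a Banach space, such that $\partial_z\mathcal{F}$ exists and is continuous in operator norm. If $\mathcal{F}(\pi_0,z_0)=0$ and $\partial_z\mathcal{F}(\pi_0,z_0)$ is invertible, then near $(\pi_0,z_0)$ the zeros of $\mathcal{F}$ form the graph of a continuous map $z(\pi)$. If $\pi$ is a real variable and $\mathcal{F}$ is $C^1$, then $z(\pi)$ is $C^1$ with derivative $-(\partial_z\mathcal{F})^{-1}\partial_\pi\mathcal{F}$.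

\emph{The nonlinearity.} $F_\theta(U)$ is smooth in $(\theta,U)$ with $\partial_UF_\theta=\sigma\ge1$, so $f_\theta(t)$ is smooth on $[0,\infty)\times\mathbb{R}$, and
\begin{equation}\label{eq:nu}
\partial_\theta f_\theta=-\frac\nu\sigma,\qquad\nu=\partial_\theta F_\theta(U)=\int_0^U\frac{\tau^2\,d\tau}{\sqrt{1+2\theta\tau^2}}=O(|U|^3).
\end{equation}
Differentiating $g(t)=(|U|^{p-1}U-U)/\sigma$ at fixed $t$, with $U=f_\theta(t)$ and $\partial_\theta(1/\sigma)=-U^2/\sigma^3$ at fixed $U$, gives $\partial_\theta g=-g'\nu-gU^2/\sigma^2$. Hence the three functions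
\[
\frac{g(t)}t=\frac Ut\,\frac{|U|^{p-1}-1}\sigma,\qquad g'(t),\qquad\frac{\partial_\theta g(t)}t=-g'(t)\frac\nu t-\frac{U^2}{\sigma^2}\frac{g(t)}t
\]
are continuous on $\Pi\times\mathbb{R}$. To make $\theta=0$ an interior point, define $g_{p,\theta}=2g_{p,0}-g_{p,-\theta}$ for $\theta<0$. This reflection matches values and $\theta$-derivatives at $\theta=0$, so the three functions are continuous on $(1,5)\times\mathbb{R}\times\mathbb{R}$.

\emph{The map.} Let $\mathcal{F}(p,\theta,z)=\Delta z+g_{p,\theta}(z)$ on $(1,5)\times\mathbb{R}\times H^2_{rad}$. If $\phi(\pi,t)$ is continuous, then $(\pi,z)\mapsto\phi(\pi,z(\cdot))$ is continuous into $L^\infty$, because $H^2\subset C_0$ and $\phi$ is uniformly continuous on compact sets. Writing $g(z)=\frac{g(z)}z\,z$ shows that $\mathcal{F}$ is continuous into $L^2_{rad}$. The identity $g(z+h)-g(z)-g'(z)h=h\int_0^1[g'(z+\tau h)-g'(z)]\,d\tau$ shows that $\partial_z\mathcal{F}=\Delta+g'(z)$, continuous in operator norm. The identity $g_{\theta+\epsilon}(z)-g_\theta(z)=\epsilon z\int_0^1\frac{(\partial_\theta g)_{\theta+\tau\epsilon}(z)}z\,d\tau$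 shows that $\partial_\theta\mathcal{F}=(\partial_\theta g)(z)$, continuous into $L^2_{rad}$. At $(p_0,\theta_0,v_{p_0,\theta_0})$ we have $\partial_z\mathcal{F}=L$, invertible by Lemma~\ref{lem:w}. So there is a continuous branch $z(p,\theta)$ of zeros. Invertibility persists nearby, so for fixed $p$ the branch is $C^1$ in $\theta$, with the jointly continuous derivative $-(\partial_z\mathcal{F})^{-1}\partial_\theta\mathcal{F}$.

\emph{The branch consists of ground states} for $\theta\ge0$. Choose $t_0>0$ with $-g(t)/t\ge\frac12$ for $|t|\le t_0$ and all nearby parameters, and $r_*$ with $v_{p_0,\theta_0}\le t_0/2$ for $r\ge r_*$. For nearby parameters $z$ is uniformly close to $v_{p_0,\theta_0}$, so $z>0$ on $[0,r_*]$ and $|z|\le t_0$ on $[r_*,\infty)$. Also $z\in C^2\cap C_0$ by elliptic regularity. On $(r_*,\infty)$, $\Delta z=\alpha z$ with $\alpha=-g(z)/z\ge\frac12$, so $z$ has no negative minimum and $z\ge0$; a zero of $z$ would be a double zero and force $z\equiv0$. So $z$ is a radial ground state, and $z=v_{p,\theta}$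 by uniqueness.

The last sentence of the lemma follows from $H^2\subset C_0$, from $v_r=-r\int_0^1\tau^2g(v(r\tau))\,d\tau$, and from the strict monotonicity of $U$ in $r$.
\end{proof}

\section{Mass and energy in terms of the kinetic ratio}\label{sec:identities}

Fix $p$. For $U\in X$ let
\[
A=\int|\nabla U|^2,\qquad B=\int U^2|\nabla U|^2,\qquad M=\int U^2,\qquad N=\int|U|^{p+1}.
\]
In this section these are evaluated at $U=f_\theta(v_{p,\theta})$ and are functions of $\theta$. Scaling gives $\int u_\lambda^2|\nabla u_\lambda|^2/\int|\nabla u_\lambda|^2=\theta B/A$, so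
\begin{equation}\label{eq:RAB}
R=\frac{2\theta B}{A+2\theta B},\qquad\frac{\int u_\lambda^2|\nabla u_\lambda|^2}{\int|\nabla u_\lambda|^2}=\frac R{2(1-R)} .
\end{equation}
There are four integrals and several relations among them. All four can be expressed through one function of $\theta$, the action $d(\theta)=T(v)-P(v)$, and its derivative. Put
\[
\gamma=\frac{3p-7}4,\qquad\delta=\frac{5-p}4>0,\qquad\gamma+\delta=\frac{p-1}2 .
\]

\begin{proposition}\label{prop:id}
The functions $d,B,M$ are positive and continuous on $[0,\infty)$; $R\in C^1(0,\infty)$, $d\in C^2(0,\infty)$, and $d'=B$. The function $s=\dot d/d$ equals $\frac32R\in(0,\frac32)$. With $\lambda=\theta^{(p-1)/2}$,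
\begin{align}
m&=\theta^{-\gamma}M=\frac{4d}{p-1}\,\theta^{-\gamma}\,(s+\delta),\label{eq:m}\\
\mathcal{E}(u_\lambda)&=-\frac{2d}{p-1}\,\theta^{\delta}\,(s-\gamma),\label{eq:E}\\
\dot m&=\frac{4d}{p-1}\,\theta^{-\gamma}\big[\dot s+(s-\gamma)(s+\delta)\big],\label{eq:mdot}\\
\dot{\mathcal{E}}&=-\frac\lambda2\,\dot m.\label{eq:Edot}
\end{align}
\end{proposition}

\begin{proof}
\emph{Regularity.} From $T=3P$ we get $T=\frac32d$ and $P=\frac12d$, so
\begin{equation}\label{eq:dT}
3d=\int|\nabla v|^2=A+2\theta B,\qquad\frac N{p+1}=\frac{d+M}2 .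
\end{equation}
Since $B=\int\frac{U^2}{\sigma^2}|\nabla v|^2$ and $M=\int\big(\frac Uv\big)^2v^2$, where $U^2/\sigma^2$ and $U/v$ are continuous functions of $(\theta,v)$, Lemma~\ref{lem:branch} gives the continuity of $d,B,M$ on $[0,\infty)$. On $(0,\infty)$ the map $\theta\mapsto\mathcal{V}=\sqrt\theta\,v\in H^2_{rad}\subset C_0$ is $C^1$. Hence $\theta\mapsto H(\mathcal{V})\in C_0$ and $\theta\mapsto|\nabla\mathcal{V}|^2\in L^1$ are $C^1$, and so are
\begin{equation}\label{eq:twoint}
\int H(\mathcal{V})|\nabla\mathcal{V}|^2=2\theta^2B,\qquad\int|\nabla\mathcal{V}|^2=\theta(A+2\theta B);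
\end{equation}
their derivatives are obtained by differentiating under the integral sign. So $B,R\in C^1(0,\infty)$.

\emph{The derivative of $d$.} By \eqref{eq:g} and \eqref{eq:nu}, $\partial_\theta G_\theta(t)=(|U|^{p-1}U-U)\,\partial_\theta f_\theta=-g\nu$, and $g\nu/t^2=\frac gt\cdot\frac\nu t$ is continuous in $(\theta,t)$. As in the proof of Lemma~\ref{lem:branch}, the functional $(\theta,z)\mapsto T(z)-\int G_\theta(z)$ has continuous partial derivatives on $(0,\infty)\times H^2_{rad}$, and its $z$-derivative vanishes at $z=v$. By the chain rule $d'=\int g\nu$. Since $d\nu/dv=U^2/\sigma^2$,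
\[
d'=\int(-\Delta v)\,\nu=\int\frac{U^2}{\sigma^2}|\nabla v|^2=B .
\]
So $d\in C^2(0,\infty)$, and $s=\theta B/d=\frac32R$ by \eqref{eq:dT} and \eqref{eq:RAB}.

\emph{Mass and energy.} Multiply $-\Delta v=g$ by $U\sigma$ and integrate. Since $\nabla v\cdot\nabla(U\sigma)=(1+4\theta U^2)|\nabla U|^2$, this gives $A+4\theta B+M=N$, that is, $N=3d+2\dot d+M$. Comparing with \eqref{eq:dT}, $(p-1)M=(5-p)d+4\dot d=4(\delta d+\dot d)$. Scaling gives $m=\lambda^{\frac2{p-1}-\frac32}M=\theta^{-\gamma}M$, which proves \eqref{eq:m}. The three integrals in $\mathcal{E}(u_\lambda)$ are $\theta^\delta A$, $\theta^{\delta+1}B$, $\theta^\delta N$, so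
\[
\mathcal{E}(u_\lambda)=\theta^\delta\Big(\frac32d-\frac{d+M}2\Big)=\theta^\delta\Big(d-\frac M2\Big)=-\frac2{p-1}\,\theta^\delta(\dot d-\gamma d),
\]
using $\frac{p-1}2-\delta=\gamma$. This is \eqref{eq:E}.

\emph{Derivatives.} We have $\ddot d=(\dot s+s^2)d$, so
\[
\ddot d+(\delta-\gamma)\dot d-\gamma\delta d=d\big[\dot s+(s-\gamma)(s+\delta)\big].
\]
The dot derivatives of $\theta^{-\gamma}(\dot d+\delta d)$ and of $\theta^\delta(\dot d-\gamma d)$ are $\theta^{-\gamma}$ and $\theta^\delta$ times this same expression. This gives \eqref{eq:mdot}, and $\dot{\mathcal{E}}=-\frac12\theta^{\gamma+\delta}\dot m=-\frac\lambda2\dot m$.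
\end{proof}

By \eqref{eq:E}, nonpositive energy makes the product in \eqref{eq:mdot} nonnegative. What remains is the sign of $\dot s$.

\begin{proposition}\label{prop:R}
$\dot R>0$ for all $\theta>0$ and $1<p<5$.
\end{proposition}

The proof occupies Sections~\ref{sec:cov}--\ref{sec:concave}.

\section{The velocity of the level spheres}\label{sec:cov}

For $(p,\theta)\in\Pi$ put
\[
\psi=\tfrac12v+\theta\,\partial_\theta v\in H^2_{rad},\qquad S=\frac\psi\omega\quad(r>0).
\]
For $\theta>0$ we have $\dot{\mathcal{V}}=\sqrt\theta\,\psi$ and $r\mathcal{V}_r=\sqrt\theta\,\omega$, so $S$ is the function of Section~\ref{sec:idea}; the present definition also makes sense at $\theta=0$, where $\psi=\frac12v$. In \eqref{eq:calV} the parameter appears only in front of $f^p$, so $\psi$ solves a linear equation with a positive right side. Put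
\[
\rho=\frac{p-1}2\,\frac{U^p}\sigma>0,\qquad\chi=\frac\rho g=\frac{p-1}2\,\frac1{1-U^{1-p}}\quad(r\ne r_b).
\]
Since $d\chi/dU<0$ and $U_r<0$, we have $\chi_r>0$ for $0<r\ne r_b$. On $[0,r_b)$, $\chi$ is positive and increases to $+\infty$; on $(r_b,\infty)$ it increases from $-\infty$ to $0$.

\begin{lemma}\label{lem:psi}
$L\psi=\rho$, $\psi\in C^\infty(\mathbb{R}^3)$, and there is $\kappa\in\mathbb{R}$ with $r\psi=\kappa e^{-r}+o(e^{-r})$ and $(r\psi)'=-\kappa e^{-r}+o(e^{-r})$.
\end{lemma}

\begin{proof}
Applying $\theta\partial_\theta$ to $F_\theta(U)=\theta^{-1/2}F(\sqrt\theta\,U)$ gives $\theta\nu=\frac12(U\sigma-v)$, which also holds at $\theta=0$. By \eqref{eq:Lid}, Lemma~\ref{lem:branch}, and the formula $\partial_\theta g=-g'\nu-gU^2/\sigma^2$ from its proof,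
\[
L\psi=\tfrac12(vg'-g)-\theta\,\partial_\theta g=\tfrac12\Big[U\sigma g'+\frac{2\theta U^2}{\sigma^2}g-g\Big]=\tfrac12\Big[\frac{pU^p-U}\sigma-\frac{U^p-U}\sigma\Big]=\rho,
\]
where \eqref{eq:gprime} was used in the form $U\sigma g'=\frac{pU^p-U}\sigma-\frac{2\theta U^2}{\sigma^2}g$. Smoothness follows by elliptic regularity. The function $y=r\psi$ solves $y''=-g'y+r\rho$ with $r\rho=O(e^{-pr})$. Let $\zeta_\pm$ be as in Lemma~\ref{lem:lev} for $\varepsilon=-g'-1$. Since $p>1$, the integrals in
\[
y_*=\tfrac12\Big[\zeta_-\int_r^\infty\zeta_+\,\tau\rho\,d\tau-\zeta_+\int_r^\infty\zeta_-\,\tau\rho\,d\tau\Big]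
\]
converge; $y_*$ is a particular solution because the Wronskian is $2$, and $y_*,y_*'=O(e^{-pr})$. So $y=y_*+\kappa'\zeta_++\kappa\zeta_-$, and $\kappa'=0$ because $y\in L^2(0,\infty)$.
\end{proof}

The derivative of the quotient $S$ is a Wronskian, and the Wronskian obeys a first-order equation because both $L\psi$ and $L\omega$ are known. Let
\[
W=r^2(\omega\psi_r-\omega_r\psi)=r^2\omega^2S' .
\]
Then $W(0)=0$ and $W'=r^2(\omega L\psi-\psi L\omega)$, that is,
\begin{equation}\label{eq:W}
W'=r^2(\omega\rho+2g\psi)=r^2\omega g\,(2S+\chi),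
\end{equation}
the last form for $r\ne r_b$.

\begin{lemma}\label{lem:Sasym}
As $r\to0$: $W/r^3\to\frac23g(v(0))\psi(0)$, $S=O(r^{-2})$, $S'=O(r^{-3})$. As $r\to\infty$: $W\to0$, $rS\to-\kappa/a$, $S\to0$, $rS'\to0$.
\end{lemma}

\begin{proof}
At $0$, use \eqref{eq:W}, $\omega(0)=0$, and $\omega=v_{rr}(0)r^2+o(r^2)$ with $v_{rr}(0)\ne0$. At infinity, $\omega,\omega_r=O(e^{-r})$ and $\psi,\psi_r=O(e^{-r}/r)$ give $W\to0$, and $rS=r\psi/\omega\to-\kappa/a$. By \eqref{eq:W}, $W'=O(r^2e^{-(p+1)r})+O(e^{-2r})=O(e^{-2r})$. So $W=O(e^{-2r})$ and $rS'=W/(r\omega^2)=O(1/r)$.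
\end{proof}

\begin{lemma}\label{lem:cov}
Let $\theta>0$, $\mathfrak{h}(r)=H(\mathcal{V}(r))$, $\Xi=rS'-S$, and let $\mu$ be the probability measure on $(0,\infty)$ with density proportional to $r^2\mathcal{V}_r^2$. Then
\[
\dot R=\frac12\iint\big(\mathfrak{h}(r)-\mathfrak{h}(r')\big)\big(\Xi(r)-\Xi(r')\big)\,d\mu(r)\,d\mu(r').
\]
\end{lemma}

\begin{proof}
Differentiate under the integral sign, as allowed by \eqref{eq:twoint}, and use $\dot{\mathcal{V}}=Sr\mathcal{V}_r$ and $H'(\mathcal{V})\mathcal{V}_r=\mathfrak{h}_r$: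
\[
\theta\frac d{d\theta}\int_0^\infty H(\mathcal{V})\mathcal{V}_r^2r^2\,dr=\int_0^\infty\big[\mathfrak{h}_r\,Sr^3\mathcal{V}_r^2+2\mathfrak{h}\,r^2\mathcal{V}_r(Sr\mathcal{V}_r)_r\big]\,dr .
\]
Integrate the first term by parts. The boundary term $\mathfrak{h}Sr^3\mathcal{V}_r^2$ is $O(r^3)$ at $0$, since $\mathcal{V}_r=O(r)$, and decays exponentially at infinity, by Lemma~\ref{lem:Sasym}. Now
\begin{align*}
(Sr^3\mathcal{V}_r^2)_r&=S'r^3\mathcal{V}_r^2+3Sr^2\mathcal{V}_r^2+2Sr^3\mathcal{V}_r\mathcal{V}_{rr},\\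
2r^2\mathcal{V}_r(Sr\mathcal{V}_r)_r&=2S'r^3\mathcal{V}_r^2+2Sr^2\mathcal{V}_r^2+2Sr^3\mathcal{V}_r\mathcal{V}_{rr},
\end{align*}
and the second line minus the first is $r^2\mathcal{V}_r^2\,\Xi$. So the derivative equals $\int_0^\infty\mathfrak{h}\,\Xi\,r^2\mathcal{V}_r^2\,dr$; the integral converges absolutely because $\Xi=O(r^{-2})$ at $0$ and $\Xi\to0$ at infinity. The same computation with $H$ replaced by $1$ gives the derivative of the denominator in \eqref{eq:RH}. The quotient rule yields $\dot R=\int\mathfrak{h}\,\Xi\,d\mu-\int\mathfrak{h}\,d\mu\int\Xi\,d\mu$, which is the expanded form of the double integral.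
\end{proof}

\section{The sign of the tail}\label{sec:tail}

A concave function on $(0,\infty)$ that tends to $0$ is nondecreasing and nonpositive. Since $rS\to-\kappa/a$, concavity of $S$ requires $\kappa\ge0$, so this sign has to be settled first. For $\theta=0$ it is immediate, as $\kappa=a/2$. In general the equation $L\psi=\rho>0$ does not decide it, because $L$ has no maximum principle: $w$ changes sign. Green's formula gives $2\beta\kappa=\int_0^\infty r^2w\rho\,dr$, and we must show that the part of the integral over $(0,r_0)$ outweighs the part over $(r_0,\infty)$. We do so by comparing $\rho$ with $Lv$ and $LU$, whose integrals against $w$ are explicit.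

\begin{lemma}\label{lem:kappa}
$\kappa>0$ for every $(p,\theta)\in\Pi$.
\end{lemma}

\begin{proof}
\emph{Comparison with $Lv$.} By \eqref{eq:K}, $K-1=2k\chi-\ell$. So $Lv=g(K-1)=\Gamma\rho$ with
\[
\Gamma=\frac{K-1}\chi=2k-\frac2{p-1}\,\ell\,(1-U^{1-p}),
\]
and $Lv=\Gamma\rho$ holds at $U=1$ by continuity. Regard $\Gamma$ as a function of $U$. By Lemma~\ref{lem:nl}(a):
\begin{enumerate}
\item[(a)] $\Gamma$ is nonincreasing on $[1,\infty)$, since there $\ell$ and $1-U^{1-p}$ are nonnegative and nondecreasing;
\item[(b)] $\Gamma(U)\ge2k(U)\ge2k(1)=\Gamma(1)$ for $U\le1$.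
\end{enumerate}

\emph{Comparison with $LU$.} We have $f_\theta'=1/\sigma$, $f_\theta''=-2\theta U/\sigma^4$, and $\Delta U=f_\theta''v_r^2-g/\sigma$. With \eqref{eq:gprime},
\[
LU=\frac{(p-1)U^p}{\sigma^2}-\frac{2\theta U}{\sigma^4}\big[v_r^2+U^{p+1}-U^2\big].
\]
Since $v_r^2=2I-2G$, the bracket equals $2I+\frac{p-1}{p+1}U^{p+1}$, which is positive by Proposition~\ref{prop:gs}(ii). Hence
\begin{equation}\label{eq:LU}
LU\le\frac2\sigma\,\rho .
\end{equation}

\emph{Green's formula.} Let $D=-r_0^2w'(r_0)>0$, and let the subscript $0$ denote values at $r_0$. For $z=v$ the boundary term in \eqref{eq:green} tends to $(-\beta)(-a)-(-\beta)a=2\beta a$ at infinity, and for $z=\psi$ it tends to $2\beta\kappa$; at $r_0$ it equals $Dz(r_0)$. Therefore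
\[
\int_0^{r_0}\!r^2w\,\Gamma\rho=Dv_0,\quad\int_{r_0}^\infty\!r^2|w|\,\Gamma\rho=Dv_0-2\beta a,\quad\int_0^{r_0}\!r^2w\,LU=DU_0,\quad\int_0^\infty\!r^2w\rho=2\beta\kappa .
\]
The integrals converge absolutely, since $r^2|w|=O(re^r)$ while $\rho$ and $\Gamma\rho=vg'-g$ are $O(v^{\min(p,3)})$.

\emph{Case $U_0>1$.} Here $\Gamma-\Gamma_0$ changes sign at the same point as $w$. On $(0,r_0)$, $U>U_0>1$, so $\Gamma\le\Gamma_0$ by (a). On $(r_0,\infty)$, $\Gamma\ge\Gamma_0$: by (a) where $1\le U<U_0$, and by $\Gamma\ge\Gamma(1)\ge\Gamma_0$ where $U\le1$. From $\Gamma_0\int_0^{r_0}r^2w\rho\ge Dv_0>0$ we get $\Gamma_0>0$. From $w(\Gamma-\Gamma_0)\le0$ on $(0,\infty)$ we get $\Gamma_0\cdot2\beta\kappa\ge\int_0^\infty r^2w\,\Gamma\rho=2\beta a>0$.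

\emph{Case $U_0\le1$.} Monotonicity of $\Gamma$ is not available for $U<1$, and we use $LU$ for the inner part. On $(0,r_0)$, $w>0$ and $\sigma\ge\sigma_0$, so \eqref{eq:LU} gives $\rho\ge\frac12\sigma_0LU$ and $\int_0^{r_0}r^2w\rho\ge\frac12D\sigma_0U_0$. On $(r_0,\infty)$, (b) gives $\Gamma\ge2k\ge2k_0$, so $2k_0\int_{r_0}^\infty r^2|w|\rho<Dv_0=Dk_0\sigma_0U_0$, that is, $\int_{r_0}^\infty r^2|w|\rho<\frac12D\sigma_0U_0$. Subtracting, $2\beta\kappa>0$.
\end{proof}

\section{Monotonicity of $S$}\label{sec:wronski}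

Outside the ball of radius $r_b$ the two terms in \eqref{eq:W} have the same sign as long as $\psi>0$, and positivity propagates inward from infinity.

\begin{lemma}\label{lem:outer}
$W>0$ and $\psi>0$ on $[r_b,\infty)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:kappa}, $\psi>0$ for large $r$. Let $r_*$ be the infimum of all $r\ge r_b$ with $\psi>0$ on $(r,\infty)$. On $(r_*,\infty)$ we have $g<0$, so $W'<r^2\omega\rho<0$; as $W\to0$, $W>0$ on $[r_*,\infty)$. Thus $S$ increases strictly to its limit $0$, so $S(r_*)<0$ and $\psi(r_*)=S\omega>0$. If $r_*>r_b$, then $\psi>0$ slightly to the left of $r_*$, contrary to the choice of $r_*$.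
\end{proof}

Inside the ball the terms have opposite signs, and \eqref{eq:W} is circular: the sign of $W'$ is that of $-(2S+\chi)$, and the monotonicity of $2S+\chi$ depends on the sign of $W$. The circle has one useful feature: $W\ge0$ implies $W>0$. A property whose weak form implies its strict form is both closed and open in the parameters, so it suffices to verify it at one point of the connected set $\Pi$. We choose $(p,\theta)=(2,0)$, where $\psi=\frac12v$ and $g/v=v-1$ is linear.

\begin{lemma}\label{lem:base}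
For $(p,\theta)=(2,0)$, $W>0$ on $(0,r_b]$.
\end{lemma}

\begin{proof}
Here $U=v$ and $g=v^2-v$. Let $h=-rv_r/v>0$. Then $S=-\frac1{2h}$ and $W=\frac12r^2v^2h'$, so $W$ has the sign of $Z=rh'$. From $rv_r=-hv$ and $v_{rr}=-\frac2rv_r-g$,
\[
Z=h+h^2-\frac{r^2v_{rr}}v=h^2-h+r^2(v-1).
\]
Differentiating, with $y=(2-h)v$,
\[
rZ'=(2h-1)Z+2r^2(v-1)-r^2hv=(2h-1)Z+r^2(y-2),\qquad ry'=-Zv-hy .
\]
We have $Z>0$ near $0$ by Lemma~\ref{lem:Sasym}, since $\psi(0)>0$, and $Z(r_b)>0$ by Lemma~\ref{lem:outer}. Suppose $Z$ has a first zero $r_1\in(0,r_b)$. We show that $Z$ then stays negative up to $r_b$.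

At $r_1$, $Z'\le0$ gives $y\le2$. Also $h^2-h=-r_1^2(v-1)<0$, so $0<h<1$, $y>0$, and $r_1y'=-hy<0$. Thus $y<2$ just to the right of $r_1$. If $y<2$ on an interval $(r_1,r)$, then $Z$ solves a linear first-order equation with negative source and $Z(r_1)=0$, so $Z<0$ on $(r_1,r]$. Suppose $r_2\in(r_1,r_b]$ is the first point after $r_1$ with $y=2$. At $r_2$ we have $y'\ge0$, $Z<0$, $v\ge1$. The formula for $Z$ gives $0<-Z\le h-h^2$, so $0<h<1$; and $y=2$ gives $v=\frac2{2-h}$. Hence
\[
0\le r_2y'=-Zv-2h\le2h\Big(\frac{1-h}{2-h}-1\Big)<0,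
\]
which is impossible. So $y<2$ on $(r_1,r_b)$ and $Z(r_b)<0$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:Sinc}
For every $(p,\theta)\in\Pi$, $\psi(0)>0$ and $S'>0$ on $(0,\infty)$.
\end{lemma}

\begin{proof}
Let $\mathcal{G}\subset\Pi$ be the set of parameters with $W\ge0$ on $(0,r_b]$.

\emph{Claim: if $(p,\theta)\in\mathcal{G}$, then $\psi(0)>0$ and $W>0$ on $(0,r_b]$.} On $(0,r_b)$ we have $S'\ge0$ and $\chi_r>0$, so $2S+\chi$ is strictly increasing; also $\omega g<0$ there. Lemma~\ref{lem:Sasym} gives $\psi(0)\ge0$. If $\psi(0)=0$, then $\Delta\psi(0)=\rho(0)$, so $\psi=\frac16\rho(0)r^2+o(r^2)$, while $\omega=-\frac13g(v(0))r^2+o(r^2)$. Then $S(0^+)=-\frac12\chi(0)$, so $2S+\chi>0$ on $(0,r_b)$, and \eqref{eq:W} gives $W'<0$ and $W<0$ there, a contradiction. Thus $\psi(0)>0$ and $S(0^+)=-\infty$. Now $2S+\chi$ increases strictly from $-\infty$ to $+\infty$ on $(0,r_b)$. By \eqref{eq:W}, $W$ first increases strictly from $0$ and then decreases strictly to $W(r_b)$, which is positive by Lemma~\ref{lem:outer}.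 This proves the claim.

\emph{$\mathcal{G}$ is closed in $\Pi$.} By \eqref{eq:W} and Lemma~\ref{lem:branch}, $W/r^3=\int_0^1\tau^2(\omega\rho+2g\psi)(r\tau)\,d\tau$ is continuous on $\Pi\times[0,\infty)$, and $r_b$ is continuous. If parameters in $\mathcal{G}$ converge to $(p,\theta)$, every $r<r_b(p,\theta)$ is eventually below their $r_b$, so $W(r)\ge0$ in the limit.

\emph{$\mathcal{G}$ is open in $\Pi$.} For $(p,\theta)\in\mathcal{G}$, the claim and Lemmas~\ref{lem:Sasym} and~\ref{lem:outer} give $W/r^3>0$ on the compact interval $[0,r_b+1]$. This persists for nearby parameters, and their $r_b$ lies in that interval.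

Since $\Pi$ is connected and $(2,0)\in\mathcal{G}$ by Lemma~\ref{lem:base}, $\mathcal{G}=\Pi$. The claim and Lemma~\ref{lem:outer} finish the proof.
\end{proof}

\section{Concavity of $S$}\label{sec:concave}

Once $S'>0$ is known, $S''$ factors through a function that solves a first-order equation with positive source. Its sign is then propagated from $0$ on the inner interval and from infinity on the outer one.

\begin{lemma}\label{lem:Sconc}
$S''<0$ on $(0,\infty)$.
\end{lemma}

\begin{proof}
Since $\omega_r=-v_r-rg$, we have $\frac1r+\frac{\omega_r}\omega=\frac{v_r+\omega_r}\omega=-\frac{rg}\omega$. Differentiating $S'=W/(r^2\omega^2)$ and using \eqref{eq:W},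
\[
S''=\frac{W'}{r^2\omega^2}-2S'\Big(\frac1r+\frac{\omega_r}\omega\Big)=\frac{\rho+2gS+2grS'}\omega .
\]
At $r_b$, $g=0$ and $S''=\rho/\omega<0$. For $r\ne r_b$,
\[
S''=\frac{gY}\omega,\qquad Y=\chi+2S+2rS',\qquad Y'=\chi_r+4S'+2rS''=\frac{2g}{v_r}Y+4S'+\chi_r,
\]
and $4S'+\chi_r>0$ by Lemma~\ref{lem:Sinc}.

On $(0,r_b)$ we need $Y>0$, as $g>0>\omega$. Write $Y=\chi+2(rS)'=\chi+2(\psi/v_r)'$. As $r\to0$,
\[
\Big(\frac\psi{v_r}\Big)'=\frac{\psi_r}{v_r}-\frac{\psi v_{rr}}{v_r^2}=O(1)-\frac{\psi(0)}{v_{rr}(0)\,r^2}\big(1+o(1)\big)\to+\infty,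
\]
because $\psi(0)>0>v_{rr}(0)$. So $Y>0$ near $0$. At a first zero of $Y$ we would have $Y'\le0$, whereas $Y'=4S'+\chi_r>0$ there.

On $(r_b,\infty)$ we need $Y<0$, as $g<0$ and $\omega<0$. Here $g/v_r>0$, so $Y'>0$ wherever $Y\ge0$. If $Y\ge0$ at some point, then $Y$ is positive and strictly increasing afterward. This contradicts $Y\to0$, which follows from Lemma~\ref{lem:Sasym} and $\chi\to0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:R}]
The function $\mathfrak{h}=H(\mathcal{V})$ is strictly decreasing in $r$, and so is $\Xi$, since $\Xi'=rS''<0$. The integrand in Lemma~\ref{lem:cov} is therefore positive for $r\ne r'$, and $\mu$ has a positive density.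
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

Existence and uniqueness of $u_\lambda$ is Proposition~\ref{prop:corr}. We regard $s$, $m$, $\mathcal{E}$ as functions of $\lambda$ or of $\theta=\lambda^{2/(p-1)}$; recall $\dot m=\frac{p-1}2\lambda m'(\lambda)$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
By Proposition~\ref{prop:R}, $R$ is strictly increasing, and so is the ratio in \eqref{eq:RAB}. If $\mathcal{E}(u_\lambda)\le0$, then $s\ge\gamma$ by \eqref{eq:E}. Since $\dot s=\frac32\dot R>0$ and $s+\delta>0$, formula \eqref{eq:mdot} gives $m'(\lambda)>0$.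
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:corr}, $u_i$ is a translate of $u_{\lambda_i}$. By \eqref{eq:E}, $\Lambda=\{\lambda>0:\mathcal{E}(u_\lambda)\le0\}=\{\lambda>0:s\ge\gamma\}$, and this set is an interval because $s$ is increasing. By Theorem~\ref{thm:B}(1), $m'>0$ on $\Lambda$, so $m$ is injective on $\Lambda$. Since $\lambda_1,\lambda_2\in\Lambda$ and $m(\lambda_1)=m(\lambda_2)=c$, we get $\lambda_1=\lambda_2$. Then $u_1$ and $u_2$ are translates of the same function, so $u_2=u_1(\cdot+\xi)$, with $\xi=0$ if both are centered at the origin.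
\end{proof}

For parts (2) and (3) of Theorem~\ref{thm:B} we need the ranges of $s$ and $m$.

\begin{lemma}\label{lem:limits}
Let $1<p<5$. As $\theta\to0$, $s\to0$, and $m$ tends to $0$, $\|Q_{7/3}\|_2^2$, $\infty$ for $p<\frac73$, $p=\frac73$, $p>\frac73$, respectively. As $\theta\to\infty$, $s\to\frac32$, and $m\to\infty$ if $p<\frac{13}3$.
\end{lemma}

\begin{proof}
\emph{The limit $\theta\to0$.} By Proposition~\ref{prop:id}, $s=\theta B/d\to0$, since $B$ and $d$ are continuous at $0$ and $d(0)>0$. Also $m=\theta^{-\gamma}M$ with $M\to\|v_{p,0}\|_2^2=\|Q_p\|_2^2>0$, and $\gamma$ has the sign of $p-\frac73$.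

\emph{The limit $\theta\to\infty$.} The branch has no limit in the present normalization, and we use the variational characterization instead. For $\theta>0$ the map $z\mapsto f_\theta(z)$ is a bijection from $H^1$ onto $X$. Indeed, if $U=f_\theta(z)$ with $z\in H^1$, then $|U|\le|z|$, $|\nabla U|\le|\nabla z|$, and $|U\nabla U|\le|\nabla z|/\sqrt{2\theta}$. Conversely, if $U\in X$, then $|F_\theta(U)|\le|U|+\sqrt\theta\,U^2\in L^2$ and $\sigma|\nabla U|\in L^2$, and the chain rule applied to truncations of $U$ gives $F_\theta(U)\in H^1$. With $A,B,M,N$ now functionals of $U\in X$, we have $T(z)=\frac12A+\theta B$ and $P(z)=\frac N{p+1}-\frac M2=:P_U$, and $P_U$ does not depend on $\theta$. Hence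
\[
j(\theta):=\inf_{z\in H^1,\ P(z)>0}\frac{T(z)}{P(z)^{1/3}}=\inf_{U\in X,\ P_U>0}\big(\tfrac12A+\theta B\big)P_U^{-1/3}
\]
is an infimum of affine functions of $\theta$ over a fixed set, so it is concave. At the minimizer $v$ we have $T=\frac32d$ and $P=\frac12d$, so $j=\frac32\,2^{1/3}d^{2/3}$. Thus $j\in C^2(0,\infty)$ and $s=\frac32\,\theta j'/j$. The quotient $j(\theta)/\theta=\inf\big(\frac A{2\theta}+B\big)P_U^{-1/3}$ is nonincreasing, and exchanging the infima over $\theta$ and $U$ shows that its limit is $j_\infty=\inf BP_U^{-1/3}$.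

We claim $j_\infty>0$. Let $\alpha=\frac{11-p}{10}\in(0,1)$, so that $p+1=2\alpha+12(1-\alpha)$. H\"older's inequality and the Sobolev inequality for $U^2$, whose gradient has $L^2$ norm $2\sqrt B$, give $N\le M^\alpha\big(\int U^{12}\big)^{1-\alpha}\le C_1M^\alpha(B^3)^{1-\alpha}$. Young's inequality then gives $\frac N{p+1}\le\frac12M+C_2B^3$, that is, $P_U\le C_2B^3$, and $j_\infty\ge C_2^{-1/3}$.

By concavity $j'$ is nonincreasing, and it is positive since $s>0$. So it has a limit, which equals $\lim j(\theta)/\theta=j_\infty>0$. Hence $\theta j'/j\to1$ and $s\to\frac32$. Finally $j\ge j_\infty\theta$ gives $d\ge C_3\theta^{3/2}$ with $C_3>0$, so by \eqref{eq:m} $m\ge\frac{4\delta C_3}{p-1}\,\theta^{3/2-\gamma}$, and $\frac32-\gamma=\frac{13-3p}4$.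
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2) and (3)]
Let $p<\frac{13}3$, so $\gamma<\frac32$. The continuous function $s$ increases strictly from $0$ to $\frac32$. If $p\le\frac73$, then $\gamma\le0<s$ and $\mathcal{E}(u_\lambda)<0$ for all $\lambda$ by \eqref{eq:E}. If $p>\frac73$, then $0<\gamma<\frac32$, there is exactly one $\lambda_*$ with $s=\gamma$, and $\mathcal{E}(u_\lambda)$ is positive for $\lambda<\lambda_*$ and negative for $\lambda>\lambda_*$. In all cases $m'>0$ on $(\lambda_*,\infty)$ by part (1); $m\to c_*$ as $\lambda\downarrow\lambda_*$, by Lemma~\ref{lem:limits} if $\lambda_*=0$ and by continuity otherwise; and $m\to\infty$ as $\lambda\to\infty$. So $m$ is an increasing bijection from $(\lambda_*,\infty)$ onto $(c_*,\infty)$, and with Proposition~\ref{prop:corr} this gives the statement on existence and uniqueness. By \eqref{eq:Edot}, $d\mathcal{E}/dc=\dot{\mathcal{E}}/\dot m=-\lambda/2$, which is negative and strictly decreasing in $c$. This proves (2).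

If $p>\frac73$, then on $(0,\lambda_*)$ the energy is positive and $m$ is continuous, with $m\to\infty$ as $\lambda\to0$ and $m\to c_*$ as $\lambda\to\lambda_*$. So $m$ attains every value $c>c_*$ there. This proves (3).
\end{proof}

\begin{remark}[The hypotheses]
The bound $p<5$ is used for the existence of the ground state, for its regularity at the origin, and for $\delta>0$; the bound $p>1$ is used for the integrability required by Lemma~\ref{lem:lev} and in Lemma~\ref{lem:psi}. The bound $p<\frac{13}3$ enters only through $\gamma<\frac32$. For $\frac{13}3\le p<5$ we have $s<\frac32\le\gamma$, so $\mathcal{E}(u_\lambda)>0$ for all $\lambda$ by \eqref{eq:E}, and no solution satisfies the energy hypothesis. The borderline case $\mathcal{E}=0$ of Theorem~\ref{thm:A} depends on the strict inequality $\dot s>0$; in the semilinear problem with $p=\frac73$ all solutions $\lambda^{3/4}Q_{7/3}(\sqrt\lambda\,x)$ have the same mass and zero energy.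
\end{remark}

\begin{remark}
For $\frac73<p<\frac{13}3$, part (1) gives $m'(\lambda_*)>0$. By continuity $m'>0$ slightly below $\lambda_*$, so there are solutions of positive energy with mass slightly below $c_*$. The sign of the energy is a sufficient condition for $m'>0$, not a necessary one.
\end{remark}

\begin{remark}
The concavity of $j$ costs nothing, but it cannot replace Proposition~\ref{prop:R}. Differentiating $s=\frac32\theta j'/j$ gives $\dot s=s\big(1-\frac23s\big)+\frac32\theta^2j''/j$, so $j''\le0$ bounds $\dot s$ from above, while \eqref{eq:mdot} calls for a lower bound.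
\end{remark}

\begin{thebibliography}{9}

\bibitem{BL}
Berestycki and Lions, Arch. Rational Mech. Anal. \textbf{82} (1983), 313--345.

\bibitem{CS}
Marco Caliari and Marco Squassina, \emph{On a bifurcation value related to quasi-linear Schr\"odinger equations}, arXiv:1111.0526 (2011).

\bibitem{ST}
Serrin and Tang, Indiana Univ. Math. J. \textbf{49} (2000), 897--923.

\end{thebibliography}
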